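\title{Numerical ranges on $\ell_p$ need not be star-shaped}

\begin{abstract}
For $p\ne2$ the spatial numerical range $W(T)$ of an operator $T$ on $\ell_p$ need not be convex, but its closure is star-shaped. We show that $W(T)$ itself need not be star-shaped: for every $p\in(\frac43,4)\setminus\{2\}$ there are counterexamples on $\ell_p^n$ for each $n\ge4$, and on $\ell_p$. On $\ell_p^2$ the numerical range is star-shaped for every $1<p<\infty$. There it is a chain of ellipses that can be pinched at one place only; the counterexamples are built so that the boundary has two notches, each of which hides a point of $W(T)$ from the opposite half-plane.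
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $1<p<\infty$ and $\frac1p+\frac1q=1$. All spaces are complex; $\ell_p=\ell_p(\mathbb N)$, and $\ell_p^n$ is $\mathbb C^n$ with the $p$-norm. We identify the dual of $\ell_p$ with $\ell_q$, and that of $\ell_p^n$ with $\ell_q^n$, through $\langle x,y\rangle=\sum_k x_k\overline{y_k}$. Put
\[
j(z)=z|z|^{p-2}\quad(z\in\mathbb C\setminus\{0\}),\qquad j(0)=0,\qquad Jx=(j(x_k))_k .
\]
Then $\|Jx\|_q=\|x\|_p^{p-1}$ and $\langle x,Jx\rangle=\|x\|_p^p$; for a unit vector $x$, $Jx$ is the unique norming functional of $x$. For a bounded operator $T$ on $\ell_p$ or $\ell_p^n$ let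
\[
V_T(x)=\langle Tx,Jx\rangle,\qquad W(T)=\{V_T(x):\ \|x\|_p=1\}.
\]
The set $W(T)$ is the (spatial) \emph{numerical range} of $T$. For a unit vector $x$, the number $V_T(x)$ is the component of $Tx$ along $x$: it is the only $\mu$ with $\langle Tx-\mu x,Jx\rangle=0$. In particular $W(T)$ contains the eigenvalues of $T$ and lies in the disc of radius $\|T\|$.

For $p=2$ the set $W(T)$ is convex by the Toeplitz--Hausdorff theorem. For a diagonal matrix $V_T(x)=\sum_k t_{kk}|x_k|^p$, so $W(T)$ is the convex hull of the diagonal entries, whatever $p$ is. For $p\neq2$ convexity can fail, already for $2\times2$ matrices (Example~\ref{ex:pinch}). The next property to ask for is the following. A set $S\subset\mathbb C$ is \emph{star-shaped} if it contains a point $z$, a \emph{star-center}, such that $[z,w]\subset S$ for every $w\in S$. On $\ell_p$ this property is known to hold for the closure. Let $W_e(T)$, the \emph{essential numerical range}, be the set of limits of sequences $V_T(x_n)$, where $\|x_n\|_p=1$ and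 $x_n\to0$ weakly. Then $W_e(T)$ is nonempty, compact and convex, and $\overline{W(T)}$ is star-shaped with every point of $W_e(T)$ as a star-center. The following problem is posed by M\"uller and Tomilov~\cite{MT}.

\medskip
\noindent\textbf{Problem.} \emph{Is $W(T)$ star-shaped for every $1<p<\infty$, $p\ne2$, and every bounded operator $T$ on $\ell_p$? Is $W(T)$ star-shaped for every such $p$, every $n\in\mathbb N$ and every linear operator $T$ on $\ell_p^n$?}
\medskip

The evidence above suggests a positive answer, and so do the smallest dimensions: $W(T)$ is a point for $n=1$, and for $n=2$ we have the following.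

\begin{theorem}\label{thm:two}
For every $1<p<\infty$ and every linear operator $T$ on $\ell_p^2$, the set $W(T)$ is star-shaped.
\end{theorem}

On the other hand, $\ell_p^n$ has no weakly null sequence of unit vectors to supply a candidate for a center, and on $\ell_p$ a star-center of $\overline{W(T)}$ has no reason to lie in $W(T)$. Both questions have a negative answer.

\begin{theorem}\label{thm:main}
Let $p\in(\frac43,4)\setminus\{2\}$.
\begin{itemize}
\item[(a)] For every $n\ge4$ there is a linear operator on $\ell_p^n$ whose numerical range is not star-shaped.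
\item[(b)] There is a bounded operator on $\ell_p$ whose numerical range is not star-shaped.
\end{itemize}
\end{theorem}

The dimension $n=3$, and the existence of counterexamples for exponents $p\in(1,\frac43]\cup[4,\infty)$, are not settled here.

The proof of Theorem~\ref{thm:two} in Section~\ref{sec:two} also exhibits the mechanism behind Theorem~\ref{thm:main}: for $p\neq2$ a pair of off-diagonal entries produces a family of ellipses whose short axis vanishes at one interior value of the parameter, and this cuts a notch into $W(T)$. Section~\ref{sec:notch} shows that two suitably placed notches rule out every star-center. Sections~\ref{sec:f} and~\ref{sec:four} produce two such notches on $\ell_p^4$. Section~\ref{sec:step} adds coordinates one at a time, cutting new, smaller notches at each step, and Section~\ref{sec:limit} passes to the limit.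

\section{Elementary properties of $V_T$}\label{sec:prelim}

We write $\|\cdot\|$ for $\|\cdot\|_p$ and for the operator norm. The following facts are used throughout.

\begin{itemize}
\item[(P1)] $V_T(cx)=|c|^pV_T(x)$, and $|V_T(x)-V_{T'}(x)|\le\|T-T'\|\,\|x\|^p$ by H\"older's inequality. The function $j$ is continuous because $p>1$, so $W(T)$ is compact in finite dimensions.
\item[(P2)] \emph{Compressions.} If $E$ is the span of finitely many coordinate vectors, $P_E$ the coordinate projection and $A=P_ET|_E$, then $V_T(x)=V_A(x)$ for $x\in E$, because $Jx$ has the same support as $x$. Hence $W(A)\subset W(T)$; also $\|A\|\le\|T\|$.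
\item[(P3)] \emph{Direct sums with a scalar.} A unit vector of an $\ell_p$-sum $E\oplus E'$ has the form $x=((1-t)^{1/p}\hat y,u)$ with $\|\hat y\|=1$, $\|u\|^p=t$, and $V_{A\oplus\mu I}(x)=(1-t)V_A(\hat y)+t\mu$. So $W(A\oplus\mu I)$ is the union of the segments $[\mu,w]$, $w\in W(A)$, and it is star-shaped with center $\mu$.
\item[(P4)] \emph{Adjoints.} Let $T^*$ act on $\ell_q$ by $\langle Tx,y\rangle=\langle x,T^*y\rangle$. Since $(p-1)(q-1)=1$, the map $J$ is a bijection of the unit sphere of $\ell_p$ onto that of $\ell_q$, and its inverse is the corresponding map for $\ell_q$. For $y=Jx$ we get $\langle T^*y,x\rangle=\overline{\langle x,T^*y\rangle}=\overline{\langle Tx,y\rangle}$. Thus $W(T^*)$ is the complex conjugate of $W(T)$; the same holds on $\ell_p^n$.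
\end{itemize}

As $p$ runs through $(\frac43,2)$, the exponent $q$ runs through $(2,4)$. By (P4) it suffices to prove Theorem~\ref{thm:main} for $\frac43<p<2$.

\section{Dimension two: a chain of ellipses}\label{sec:two}

Let $1<p<\infty$ and $T=(a_{kl})_{k,l=1}^2$. For a unit vector $x$ put $t=|x_2|^p$, so $|x_1|^p=1-t$. Then
\[
V_T(x)=(1-t)a_{11}+ta_{22}+a_{12}x_2\overline{j(x_1)}+a_{21}x_1\overline{j(x_2)} .
\]
The last two terms have moduli
\[
k_1(t)=|a_{12}|\,t^{1/p}(1-t)^{1/q},\qquad k_2(t)=|a_{21}|\,t^{1/q}(1-t)^{1/p},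
\]
and their arguments are $\omega+\psi$ and $\omega-\psi$, where $\omega=\frac12(\arg a_{12}+\arg a_{21})$ is fixed and $\psi=\arg x_2-\arg x_1+\frac12(\arg a_{12}-\arg a_{21})$ takes every real value. With $c(t)=(1-t)a_{11}+ta_{22}$, $M=k_1+k_2$ and $g=k_1-k_2$ we obtain
\begin{equation}\label{eq:ellipse}
V_T(x)=c(t)+e^{i\omega}\bigl(M(t)\cos\psi+i\,g(t)\sin\psi\bigr).
\end{equation}
So $W(T)$ is swept out by ellipses with centers on the segment $[a_{11},a_{22}]$, parallel axes, and semi-axes $M(t)$ and $|g(t)|$. Let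
\[
E_t=\{c(t)+e^{i\omega}(M(t)\xi_1+i|g(t)|\xi_2):\ \xi_1,\xi_2\in\mathbb R,\ \xi_1^2+\xi_2^2\le1\}
\]
be the filled ellipse.

\begin{lemma}\label{lem:fill}
$W(T)=\bigcup_{0\le t\le1}E_t$.
\end{lemma}

\begin{proof}
The inclusion $\subset$ is \eqref{eq:ellipse}. If $g(t)=0$, then $E_t$ is a segment or a point and is covered by the curve \eqref{eq:ellipse}. If $g(t)\neq0$, the curve is the boundary of $E_t$. It remains to treat a point $w$ interior to some $E_{t_1}$ with $g(t_1)\ne0$. Suppose $w\notin W(T)$. As $t$ decreases from $t_1$ to $0$, formula \eqref{eq:ellipse} is a homotopy of closed curves in $W(T)\subset\mathbb C\setminus\{w\}$. It starts at an ellipse, with winding number $\pm1$ about $w$, and ends at the constant curve $a_{11}$, with winding number $0$. This contradicts the homotopy invariance of the winding number.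
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
For $0<s<1$ let $k(t)=t^s(1-t)^{1-s}$. Then $k'=k\cdot(\frac st-\frac{1-s}{1-t})$ and
\[
k''=k\Bigl[\Bigl(\frac st-\frac{1-s}{1-t}\Bigr)^2-\frac s{t^2}-\frac{1-s}{(1-t)^2}\Bigr]=-s(1-s)\,k\Bigl(\frac1t+\frac1{1-t}\Bigr)^2 .
\]
For $s=\frac1p$ and for $s=\frac1q$ the factor $s(1-s)$ is the same number $\frac1{pq}$. Hence $k_1$, $k_2$, $M$ and $g$ all solve $\phi''=-\phi/(pq\,t^2(1-t)^2)$ on $(0,1)$. It follows that $M\geq0$ is concave on $[0,1]$ and that $|g|$ is concave on every interval on which $g$ does not change sign.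

If $p\ne2$ and $a_{12}a_{21}\ne0$, then for $t\in(0,1)$ the equation $g(t)=0$ reads $(t/(1-t))^{1/p-1/q}=|a_{21}/a_{12}|$, and it has exactly one solution $t_0$. In all other cases $g$ does not change sign, and we take any $t_0\in(0,1)$. Either way $M$ and $|g|$ are concave and nonnegative on $[0,t_0]$ and on $[t_0,1]$.

We show that $c(t_0)\in E_{t_0}\subset W(T)$ is a star-center. Let $w=c(t)+e^{i\omega}(M(t)\xi_1+i|g(t)|\xi_2)\in E_t$, let $0\le\lambda\le1$ and $t_\lambda=(1-\lambda)t_0+\lambda t$. Since $c$ is affine,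
\[
(1-\lambda)c(t_0)+\lambda w=c(t_\lambda)+e^{i\omega}\bigl(\lambda M(t)\xi_1+i\lambda|g(t)|\xi_2\bigr).
\]
By concavity $M(t_\lambda)\ge(1-\lambda)M(t_0)+\lambda M(t)\ge\lambda M(t)$, and in the same way $|g(t_\lambda)|\ge\lambda|g(t)|$. So the point lies in $E_{t_\lambda}$, which is contained in $W(T)$ by Lemma~\ref{lem:fill}.
\end{proof}

The zero $t_0$ of $g$ is what destroys convexity. It becomes visible when the off-diagonal entries are small compared with $|a_{22}-a_{11}|$, because then the ellipses are short and cannot cover the gap.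

\begin{example}\label{ex:pinch}
Let $p\neq2$ and $T_h=\begin{pmatrix}-1/2&h\\ h&1/2\end{pmatrix}$ with $h>0$. Here $c(t)=t-\frac12$, $\omega=0$, $M\le2h$ and $g=hg_0$ with $g_0(t)=t^{1/p}(1-t)^{1/q}-t^{1/q}(1-t)^{1/p}$. We have $g_0(1-t)=-g_0(t)$, the only zero in $(0,1)$ is $t_0=\frac12$, and $\gamma:=|g_0(\frac14)|=|g_0(\frac34)|>0$. The points $\pm\frac14+ih\gamma$ lie in $W(T_h)$. A point $w\in W(T_h)$ with $\operatorname{Re}w=0$ lies in some $E_t$ with $|t-\frac12|\le2h$, so $|\operatorname{Im}w|\le h\max_{|t-1/2|\le2h}|g_0(t)|<h\gamma$ for small $h$. Thus the midpoint $ih\gamma$ is not in $W(T_h)$, and $W(T_h)$ is not convex. For $p=2$ we have $g_0\equiv0$ and the effect disappears.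
\end{example}

In this example the upper boundary of $W(T_h)$ has a notch above the point $c(t_0)=0$, and this very point is a star-center. In dimension two $g$ changes sign at most once, and the center can be put there. To exclude every center we need two notches.

\section{Notched sets}\label{sec:notch}

We look at a compact set $W\subset\mathbb C$ from a point $-id$ of the imaginary axis that lies below it. Signs $\sigma\in\{+,-\}$ are also read as $\pm1$. For $w\in\mathbb C$ with $\sigma\operatorname{Re}w>0$ let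
\[
s_\sigma(w)=\frac{\operatorname{Im}w+d}{\sigma\operatorname{Re}w}
\]
be the slope of the ray from $-id$ through $w$, measured in the direction away from the imaginary axis.

\begin{definition}\label{def:notch}
Let $W\subset\mathbb C$ be compact, $d\in\mathbb R$, $\rho^+,\rho^->0$. We say that $W$ is \emph{notched from $-id$ at the levels $\rho^\pm$} if
\begin{itemize}
\item[(N1)] $\operatorname{Im}w>-d$ for all $w\in W$;
\item[(N2)] for each $\sigma$, the set $W_\sigma=\{w\in W:\sigma\operatorname{Re}w\ge\rho^\sigma\}$ is nonempty, and $\alpha^\sigma=\max_{W_\sigma}s_\sigma$ is not attained at any point with $\sigma\operatorname{Re}w=\rho^\sigma$.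
\end{itemize}
The numbers $\alpha^\pm$, positive by (N1), are the \emph{slopes}, and a point of $W_\sigma$ at which $s_\sigma=\alpha^\sigma$ is a \emph{tip}. The set is \emph{sharply notched} if for each $\sigma$ there is only one tip $w^\sigma$.
\end{definition}

Put
\[
F_\sigma(w)=\operatorname{Im}w+d-\alpha^\sigma\,\sigma\operatorname{Re}w .
\]
This is a real-affine function on $\mathbb C$, and $F_\sigma(w)=\sigma\operatorname{Re}w\,(s_\sigma(w)-\alpha^\sigma)$ when $\sigma\operatorname{Re}w>0$. So $F_\sigma\le0$ on $W_\sigma$, with equality exactly at the tips; see Figure~\ref{fig:notch}.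

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\filldraw[fill=gray!25] (-3.6,-0.2)--(-3,1)--(-2,-0.5)--(-1,0.6)--(0,0.9)--(1,0.6)--(2,-0.5)--(3,1)--(3.6,-0.2)--(3,-1.1)--(0,-1.3)--(-3,-1.1)--cycle;
\draw[dashed] (-3.5,1.5)--(0,-2)--(3.5,1.5);
\draw[dotted,thick] (-2,-2.1)--(-2,1.6) node[above]{$\operatorname{Re}w=-\rho^-$};
\draw[dotted,thick] (2,-2.1)--(2,1.6) node[above]{$\operatorname{Re}w=\rho^+$};
\draw[thick] (-3,1)--(1,-0.6);
\fill (0,-2) circle (1.5pt) node[below]{$-id$};
\fill (-3,1) circle (1.5pt) node[left]{$w^-$};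
\fill (3,1) circle (1.5pt) node[right]{$w^+$};
\fill (1,-0.6) circle (1.5pt) node[above]{$z$};
\end{tikzpicture}
\caption{A set notched from $-id$. Outside the strip $-\rho^-<\operatorname{Re}w<\rho^+$ it lies below the dashed rays and touches them at the tips $w^\pm$. A point $z$ of the set with $\operatorname{Re}z\ge0$ does not see $w^-$: the segment $[w^-,z]$ crosses the line $\operatorname{Re}w=-\rho^-$ above the dashed ray, outside the set.}\label{fig:notch}
\end{figure}

\begin{lemma}\label{lem:notstar}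
A notched set is not star-shaped.
\end{lemma}

\begin{proof}
Suppose $z\in W$ is a star-center. Choose $\sigma$ with $\sigma\operatorname{Re}z\le0$ and let $w_*\in W_\sigma$ be a tip. By (N2), $\sigma\operatorname{Re}w_*>\rho^\sigma$. So the segment $[w_*,z]\subset W$ contains a point $w=(1-\lambda)w_*+\lambda z$, $0<\lambda<1$, with $\sigma\operatorname{Re}w=\rho^\sigma$. Then $w\in W_\sigma$, and $0\ge F_\sigma(w)=(1-\lambda)F_\sigma(w_*)+\lambda F_\sigma(z)=\lambda F_\sigma(z)$. But $\alpha^\sigma>0$ and $\sigma\operatorname{Re}z\le0$ give $F_\sigma(z)\ge\operatorname{Im}z+d>0$ by (N1).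
\end{proof}

Condition (N2) for one sign $\sigma$ excludes the centers in the half-plane $\sigma\operatorname{Re}z\le0$; both signs are needed to exclude all centers. When we add coordinates we must know exactly where the tip is. Uniqueness of the tip costs only a small move of the viewpoint.

\begin{lemma}\label{lem:sharp}
Let $W$ be notched from $-id$ at the levels $\rho^\pm$ with slopes $\alpha^\pm$. Then for all sufficiently small $\delta>0$ outside a countable set, $W$ is sharply notched from $-i(d+\delta)$ at the same levels, with slopes at least $\alpha^\pm$.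
\end{lemma}

\begin{proof}
Condition (N1) persists and $W_\sigma$ does not depend on $\delta$. The slope of $w\in W_\sigma$ becomes $s_\sigma(w)+\delta/(\sigma\operatorname{Re}w)$, so its maximum $\alpha^\sigma(\delta)$ over $W_\sigma$ is at least $\alpha^\sigma$. On the compact set $W\cap\{\sigma\operatorname{Re}w=\rho^\sigma\}$ the old slopes are at most $\alpha^\sigma-\gamma$ for some $\gamma>0$, and they increase by $\delta/\rho^\sigma$. Hence (N2) persists for $\delta<\gamma\rho^\sigma$.

The function $\delta\mapsto\alpha^\sigma(\delta)$ is a maximum of affine functions, hence convex, and a convex function on an interval is differentiable outside a countable set. Let $\alpha^\sigma(\cdot)$ be differentiable at $\delta_1$, and let $w$ be a tip for $\delta_1$. The affine function $\delta\mapsto s_\sigma(w)+\delta/(\sigma\operatorname{Re}w)$ lies below $\alpha^\sigma(\cdot)$ and agrees with it at $\delta_1$, so the derivatives agree: $1/(\sigma\operatorname{Re}w)=(\alpha^\sigma)'(\delta_1)$. This determines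 $\operatorname{Re}w$, and then $\operatorname{Im}w=\alpha^\sigma(\delta_1)\,\sigma\operatorname{Re}w-d-\delta_1$ is determined as well.
\end{proof}

\section{The profile of a small notch}\label{sec:f}

From now on $\frac43<p<2$, so $2<q<4$.

Definition~\ref{def:notch} asks for a steep notch: between the tip and the level line, the upper boundary of $W$ has to fall faster than a ray that passes under all of $W$ on the other side. Steep notches in a flat set are obtained by moving the zero of $g$ close to an end of the parameter interval. Couple two coordinates by the entries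
\[
a=K\varepsilon^{1/q},\qquad b=K\varepsilon^{1/p}\qquad(K>0,\ 0<\varepsilon\le1,\ \text{so } b\le a\le K),
\]
where $a$ maps the second coordinate $u$ to the first coordinate $v$, and $b$ maps $v$ to $u$. If $|v|^p=\mathsf m>0$ and $|u|^p=\varepsilon r$, then, with $\psi=\arg u-\arg v$,
\begin{equation}\label{eq:pinch}
\operatorname{Im}\bigl(au\overline{j(v)}+bv\overline{j(u)}\bigr)=K\varepsilon\bigl(r^{1/p}\mathsf m^{1/q}-r^{1/q}\mathsf m^{1/p}\bigr)\sin\psi=K\varepsilon\,\mathsf m f(r/\mathsf m)\sin\psi,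
\end{equation}
where
\[
f(r)=r^{1/p}-r^{1/q}\qquad(r\ge0).
\]
So over a range of length of order $\varepsilon$ of the mass $|u|^p$, the height rises to order $K\varepsilon$ and falls back to zero at $r=\mathsf m$. The steepness is of order $K$, while the entries tend to zero with $\varepsilon$.

Let $\tau=\frac1p-\frac1q>0$. Differentiating twice gives $f''=-\frac1{pq}r^{-2}f$. On $(0,1)$ we have $f<0$, and $f(0)=f(1)=0$; hence $|f|=-f$ is strictly concave on $[0,1]$ and has there a unique maximum point $r_*\in(0,1)$. Put $f_*=|f(r_*)|$. From $f'(r_*)=0$ we get $r_*^{1/p}=\frac pq r_*^{1/q}$, so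
\begin{equation}\label{eq:fstar}
f_*=\Bigl(1-\frac pq\Bigr)r_*^{1/q}=p\tau\, r_*^{1/q}>\tau r_* .
\end{equation}
On $[1,\infty)$ we have $f\geq0$, so $f$ is concave there; with $f(1)=0$ and $f'(1)=\tau$ this gives $0\le f(r)\le\tau(r-1)$.

In the next section the small mass is spread over two coordinates, and the height becomes a sum of two copies of $|f|$, of which only the total argument is prescribed. The pinch is then incomplete, but a drop from the value $2f_*$ survives.

\begin{lemma}\label{lem:f}
$\Lambda:=\max\{|f(r_1)|+|f(r_2)|:\ r_1,r_2\ge0,\ r_1+r_2=1+r_*\}<2f_*$.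
\end{lemma}

\begin{proof}
The maximum is attained. If $r_1,r_2\le1$, each term is at most $f_*$, and both equal $f_*$ only if $r_1=r_2=r_*$, which is impossible since $2r_*\ne1+r_*$. If $r_1>1$, then $r_2<r_*$, so $|f(r_2)|\le f_*$, and $f(r_1)\le\tau(r_1-1)\le\tau r_*<f_*$ by \eqref{eq:fstar}. The case $r_2>1$ is symmetric.
\end{proof}

We put $\bar r=\frac12(1+r_*)<1$ and $\ell=\bar r-r_*>0$.

\section{Two notches in dimension four}\label{sec:four}

With two coordinates, a notch near one end requires the large entry $a$ above the diagonal and the small entry $b$ below it, and a notch near the other end requires the opposite. To have both we replace each coordinate by a block $\mathbb C^2$, which has an even direction $(1,1)$ and an odd direction $(1,-1)$. A penalty term pushes $V$ down unless the heavy block is almost even. The even part of each block is coupled to the odd part of the other block as in \eqref{eq:pinch}. When $\eta$ is the heavy block, the coupling of even $\eta$ and odd $\zeta$ cuts the notch,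 and the coupling meant for the other end is an error term.

Write $y=(\eta,\zeta)\in\mathbb C^2\oplus\mathbb C^2=\ell_p^4$, and let
\[
Q=\frac12\begin{pmatrix}1&-1\\-1&1\end{pmatrix},\qquad C=\begin{pmatrix}a+b&b-a\\ a-b&-a-b\end{pmatrix},\qquad S=\begin{pmatrix}-iQ&C\\ C&-iQ\end{pmatrix},
\]
so that $C\zeta=a(\zeta_1-\zeta_2)(1,1)+b(\zeta_1+\zeta_2)(1,-1)$. For $h>0$ let
\[
B=\tfrac12\operatorname{diag}(-1,-1,1,1)+hS .
\]
With $X(y)=\|\zeta\|^p$ and $Y(y)=\operatorname{Im}V_S(y)$ we have, for unit vectors $y$,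
\begin{equation}\label{eq:VB}
V_B(y)=X(y)-\tfrac12+h\operatorname{Re}V_S(y)+ihY(y).
\end{equation}
As in Example~\ref{ex:pinch}, for small $h$ the real part is essentially $X-\frac12$, and the shape of $W(B)$ is governed by the largest value of $Y$ on each level set of $X$. Put
\[
D(\eta)=\operatorname{Re}\langle Q\eta,J\eta\rangle=\tfrac12\operatorname{Re}\bigl[(\eta_1-\eta_2)\overline{(j(\eta_1)-j(\eta_2))}\bigr].
\]
Then $Y=-D(\eta)-D(\zeta)+\operatorname{Im}(Z_1+Z_2+Z_3+Z_4)$, where
\begin{align*}
Z_1&=a(\zeta_1-\zeta_2)\overline{(j(\eta_1)+j(\eta_2))},& Z_2&=b(\zeta_1+\zeta_2)\overline{(j(\eta_1)-j(\eta_2))},\\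
Z_3&=a(\eta_1-\eta_2)\overline{(j(\zeta_1)+j(\zeta_2))},& Z_4&=b(\eta_1+\eta_2)\overline{(j(\zeta_1)-j(\zeta_2))}.
\end{align*}
The swap $(\eta,\zeta)\mapsto(\zeta,\eta)$ is an isometry that commutes with $S$ and with $J$. It preserves $V_S$, and on unit vectors it replaces $X$ by $1-X$.

\begin{lemma}[the penalty]\label{lem:D}
Let $c_p=\frac{p-1}2$. Then $D(\eta)\le\|\eta\|^p$ for all $\eta\in\mathbb C^2$, and $D(\eta)\ge c_p|\eta_1-\eta_2|^2$ if $|\eta_1|,|\eta_2|\le1$.
\end{lemma}

\begin{proof}
By H\"older's inequality $|\eta_1-\eta_2|\le2^{1/q}\|\eta\|_p$ and $|j(\eta_1)-j(\eta_2)|\le2^{1/p}\|J\eta\|_q=2^{1/p}\|\eta\|_p^{p-1}$, which gives the upper bound. For the lower bound let $v=\eta_1-\eta_2\neq0$. For $z\ne0$ the derivative of $j$ at $z$ in the direction $v$ is $j'(z)[v]=|z|^{p-2}v+(p-2)|z|^{p-4}\operatorname{Re}(z\bar v)z$. Since $p<2$, for $0<|z|\le1$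
\[
\operatorname{Re}\bigl(\bar v\,j'(z)[v]\bigr)=|z|^{p-2}|v|^2-(2-p)|z|^{p-4}(\operatorname{Re}z\bar v)^2\ge(p-1)|z|^{p-2}|v|^2\ge(p-1)|v|^2 .
\]
If the segment $[\eta_2,\eta_1]$ avoids $0$, integration along it gives $2D(\eta)\ge(p-1)|v|^2$. Otherwise apply this to the points $(1-s)\eta_k+isv/2$, which lie in the closed unit disc on a line that misses $0$, and let $s\to0$.
\end{proof}

The next lemma bounds $Y$ globally, exhibits a high point at the level $X=\varepsilon r_*$, and shows that the level $X=\varepsilon\bar r$ is lower.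

\begin{lemma}\label{lem:Y}
Fix $K>0$.
\begin{itemize}
\item[(a)] If $\|y\|\le1$, then $-\|y\|^p-16K\varepsilon^{1/q}\le Y(y)\le-D(\eta)-D(\zeta)+16K\varepsilon^{1/q}$.
\item[(b)] There is a unit vector $y^\circ$ with $X(y^\circ)=\varepsilon r_*$, $\operatorname{Re}V_S(y^\circ)=0$ and $Y(y^\circ)=\varepsilon(2Kf_*-r_*+o(1))$ as $\varepsilon\to0$.
\item[(c)] $\max\{Y(y):\|y\|=1,\ X(y)=\varepsilon\bar r\}\le\varepsilon(K\Lambda+o(1))$ as $\varepsilon\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) All coordinates of $y$ and $Jy$ have modulus at most $1$, so $|Z_k|\le4a$; and $D(\eta)+D(\zeta)\le\|y\|^p$ by Lemma~\ref{lem:D}.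

(b) Take $\eta=s_1(1,1)$ and $\zeta=-is_2(1,-1)$ with $s_1^p=\frac12(1-\varepsilon r_*)$, $s_2^p=\frac12\varepsilon r_*$. Then $J\eta=s_1^{p-1}(1,1)$ and $J\zeta=-is_2^{p-1}(1,-1)$. Hence $Q\eta=0$, $\langle Q\zeta,J\zeta\rangle=2s_2^p=\varepsilon r_*$, $Z_2=Z_3=0$, and, since $2^{-1/p}2^{-1/q}=\frac12$,
\begin{align*}
Z_1&=-4ia\,s_2s_1^{p-1}=-2iK\varepsilon\, r_*^{1/p}(1-\varepsilon r_*)^{1/q},\\
Z_4&=4ib\,s_1s_2^{p-1}=2iK\varepsilon\, r_*^{1/q}(1-\varepsilon r_*)^{1/p}.
\end{align*}
So $V_S(y^\circ)=-i\varepsilon r_*+Z_1+Z_4$ is purely imaginary, and $r_*^{1/q}-r_*^{1/p}=f_*$ gives the claim.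

(c) All $o$ and $O$ are uniform in $y$. Here $|\zeta_k|\le\varepsilon^{1/p}$ and $|j(\zeta_k)|\le\varepsilon^{1/q}$. Let $v=\eta_1-\eta_2$. The main terms satisfy $|Z_1|\le a\cdot2\varepsilon^{1/p}\cdot2=4K\varepsilon$ and $|Z_4|\le b\cdot2\cdot2\varepsilon^{1/q}=4K\varepsilon$. For the error terms, $|Z_2|\le4K\varepsilon^{2/p}=o(\varepsilon)$ because $p<2$. The term $Z_3$ is not small by itself: $|Z_3|\le2K\varepsilon^{2/q}|v|$ and $2/q<1$. It is absorbed by half of the penalty. Maximizing a quadratic in $|v|$,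
\begin{equation}\label{eq:q4}
|Z_3|-\tfrac12D(\eta)\le2K\varepsilon^{2/q}|v|-\tfrac{c_p}2|v|^2\le\frac{2K^2}{c_p}\,\varepsilon^{4/q}=o(\varepsilon),
\end{equation}
because $q<4$. Using $D(\zeta)\ge0$ and the other half of the penalty,
\[
Y\le\operatorname{Im}(Z_1+Z_4)-\tfrac{c_p}2|v|^2+o(\varepsilon).
\]
If $\frac{c_p}2|v|^2\ge8K\varepsilon$, then $Y\le o(\varepsilon)$, which suffices as $\Lambda\ge0$. Otherwise $|v|=O(\sqrt\varepsilon)$. Since $|\eta_1|^p+|\eta_2|^p=1-\varepsilon\bar r$ and $\bigl||\eta_1|^p-|\eta_2|^p\bigr|\le p|v|$, we get $|\eta_k|^p=\frac12+O(\sqrt\varepsilon)$. With $\phi=\arg\eta_1$ it follows that $\eta_1=2^{-1/p}e^{i\phi}+O(\sqrt\varepsilon)$, the same holds for $\eta_2=\eta_1-v$, and $j(\eta_k)=2^{-1/q}e^{i\phi}+O(\sqrt\varepsilon)$ because $j$ is smooth away from $0$. Write $\zeta_k=(\varepsilon r_k/2)^{1/p}e^{i(\phi+\psi_k)}$; then $X=\varepsilon\bar r$ means $r_1+r_2=2\bar r=1+r_*$. Substituting, with errors $O(\varepsilon^{3/2})$,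
\[
Z_1=K\varepsilon\bigl(r_1^{1/p}e^{i\psi_1}-r_2^{1/p}e^{i\psi_2}\bigr)+o(\varepsilon),\qquad Z_4=K\varepsilon\bigl(r_1^{1/q}e^{-i\psi_1}-r_2^{1/q}e^{-i\psi_2}\bigr)+o(\varepsilon),
\]
so that $\operatorname{Im}(Z_1+Z_4)=K\varepsilon[f(r_1)\sin\psi_1-f(r_2)\sin\psi_2]+o(\varepsilon)\le K\Lambda\varepsilon+o(\varepsilon)$.
\end{proof}

Inequality \eqref{eq:q4} is the only place where $p>\frac43$ is used. For $q\ge4$ the bound $\varepsilon^{4/q}$ is no longer $o(\varepsilon)$, and this estimate gives no notch.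

We look at $W(B)$ from the point $-2ih$, that is, from $X=\frac12$, $Y=-2$. The ray from there to the high point of Lemma~\ref{lem:Y}(b) has slope close to $4$ in the coordinates $(X,Y)$, so it falls by about $4\ell\varepsilon$ between the levels $\varepsilon r_*$ and $\varepsilon\bar r$. The boundary falls by at least about $(K(2f_*-\Lambda)-r_*)\varepsilon$. We therefore fix $K$ with
\[
K(2f_*-\Lambda)-r_*\ge5\ell,
\]
which is possible by Lemma~\ref{lem:f}; note that $2Kf_*>r_*$. Since $(\frac12-\varepsilon r)^{-1}=2+4\varepsilon r+O(\varepsilon^2)$, Lemma~\ref{lem:Y} gives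
\[
\frac{Y(y^\circ)+2}{\frac12-\varepsilon r_*}=4+\varepsilon\bigl(4Kf_*-2r_*+8r_*\bigr)+o(\varepsilon),\qquad\frac{Y(y)+2}{\frac12-\varepsilon\bar r}\le4+\varepsilon\bigl(2K\Lambda+8\bar r\bigr)+o(\varepsilon)
\]
for unit $y$ with $X(y)=\varepsilon\bar r$. The difference is at least $\varepsilon[2(K(2f_*-\Lambda)-r_*)-8\ell]+o(\varepsilon)\ge2\ell\varepsilon+o(\varepsilon)$. So for small $\varepsilon$
\begin{equation}\label{eq:gap}
\frac{Y(y^\circ)+2}{\frac12-\varepsilon r_*}>\max_{\|y\|=1,\ X(y)=\varepsilon\bar r}\ \frac{Y(y)+2}{\frac12-\varepsilon\bar r}.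
\end{equation}

Part (i) of the next proposition is the counterexample on $\ell_p^4$. Part (ii) locates the vectors that produce tips, for $B$ and for all nearby operators; it tells us to which coordinates a new coordinate should be coupled. For $x\in\ell_p$ we write
\[
x_+=x_3,\qquad x_-=x_1
\]
(these are $\zeta_1$ and $\eta_1$), and we let $\widetilde B=B\oplus(-2ih)I\in\mathcal L(\ell_p)$, with $B$ acting on the first four coordinates.

\begin{proposition}\label{prop:four}
Let $\nu>0$. One can choose $\varepsilon$, then $h$, then $\xi>0$ such that, with $\rho_0=\frac12-\varepsilon\bar r>0$, the following hold.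
\begin{itemize}
\item[(i)] $W(B)$ is notched from $-2ih$ at the levels $\rho^\pm=\rho_0$ with slopes at least $4h$, and $\operatorname{Im}V_B(y)+2h\|y\|^p\ge\frac h2\|y\|^p$ for all $y\in\ell_p^4$.
\item[(ii)] Let $T'\in\mathcal L(\ell_p)$ and $d\in\mathbb R$ satisfy $\|T'-\widetilde B\|\le\xi$ and $|d-2h|\le\xi$. If $x\in\ell_p$ is a unit vector and $w=V_{T'}(x)$ satisfies $\sigma\operatorname{Re}w\ge\rho_0$ and $\operatorname{Im}w+d\ge4h\,\sigma\operatorname{Re}w$, then $\bigl||x_\sigma|^p-\frac12\bigr|<\nu$ and $|x_{-\sigma}|^p<\nu$.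
\end{itemize}
\end{proposition}

\begin{proof}
(i) Let $\varepsilon$ be so small that \eqref{eq:gap} holds, $Y(y^\circ)>0$, $\varepsilon\bar r<\frac12$ and $16K\varepsilon^{1/q}<\frac12$. By Lemma~\ref{lem:Y}(a), $Y+2\ge\frac12$ on unit vectors. By \eqref{eq:VB}, $\operatorname{Im}V_B+2h=h(Y+2)\geq\frac h2$ there. This gives (N1) and, by homogeneity, the last assertion.

Let $y^-=y^\circ$ and let $y^+$ be its swap. Then $\operatorname{Re}V_S(y^\sigma)=0$, so by \eqref{eq:VB} the point $w_0^\sigma=V_B(y^\sigma)$ has $\sigma\operatorname{Re}w_0^\sigma=\frac12-\varepsilon r_*>\rho_0$ and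
\[
\alpha^\sigma\ge s_\sigma(w_0^\sigma)=h\,\frac{Y(y^\circ)+2}{\frac12-\varepsilon r_*}\ge4h .
\]
For $s\ge0$ let $\Phi(s)=\max\{Y(y):\|y\|=1,\ |X(y)-\varepsilon\bar r|\le s\}$. Then $\Phi(s)\to\Phi(0)$ as $s\to0$, because limit points of maximizers lie in $\{X=\varepsilon\bar r\}$. Let $y$ be a unit vector with $\sigma\operatorname{Re}V_B(y)=\rho_0$. For $\sigma=-$, \eqref{eq:VB} gives $|X(y)-\varepsilon\bar r|\le h\|S\|$; for $\sigma=+$ it gives $|1-X(y)-\varepsilon\bar r|\le h\|S\|$, which is the same inequality for the swap of $y$. In both cases $Y(y)\le\Phi(h\|S\|)$. By \eqref{eq:gap}, for small $h$,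
\[
s_\sigma(V_B(y))=h\,\frac{Y(y)+2}{\rho_0}\le h\,\frac{\Phi(h\|S\|)+2}{\rho_0}<s_\sigma(w_0^\sigma)\le\alpha^\sigma ,
\]
which is (N2).

(ii) Let $y=(\eta,\zeta)$ consist of the first four coordinates of $x$. Then
\[
V_{\widetilde B}(x)+2ih=V_B(y)+2ih\|y\|^p=\tfrac12\bigl(\|\zeta\|^p-\|\eta\|^p\bigr)+hV_S(y)+2ih\|y\|^p,
\]
and $|w-V_{\widetilde B}(x)|\le\xi$. Note that $\rho_0\ge\frac12-\varepsilon$. The hypothesis on the real part gives
\[
\sigma\bigl(\|\zeta\|^p-\|\eta\|^p\bigr)\ge1-\gamma_1,\qquad\gamma_1=2\varepsilon+2h\|S\|+2\xi .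
\]
So the block containing $x_\sigma$ ($\zeta$ for $\sigma=+$, $\eta$ for $\sigma=-$) has mass at least $1-\gamma_1$, and the other block has mass at most $\gamma_1$; in particular $|x_{-\sigma}|^p\le\gamma_1$. The hypothesis on the imaginary part gives $hY(y)+2h+2\xi\ge4h\rho_0\ge2h-4h\varepsilon$, that is, $Y(y)\ge-4\varepsilon-2\xi/h$. By Lemma~\ref{lem:Y}(a),
\[
D(\eta)+D(\zeta)\le\gamma_2:=16K\varepsilon^{1/q}+4\varepsilon+2\xi/h,
\]
and both terms on the left are nonnegative. Let $(z_1,z_2)$ be the heavy block, so $z_1=x_\sigma$. By Lemma~\ref{lem:D}, $|z_1-z_2|\le(\gamma_2/c_p)^{1/2}$. From $1-\gamma_1\le|z_1|^p+|z_2|^p\le1$ and $\bigl||z_1|^p-|z_2|^p\bigr|\le p|z_1-z_2|$ we get $\bigl||z_1|^p-\frac12\bigr|\le\frac12\gamma_1+\frac p2(\gamma_2/c_p)^{1/2}$. Choosing $\varepsilon$, then $h$, then $\xi$ small enough makes this bound and $\gamma_1$ smaller than $\nu$.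
\end{proof}

By Lemma~\ref{lem:notstar}, $W(B)$ is not star-shaped; this is Theorem~\ref{thm:main}(a) for $n=4$.

\section{Adding a coordinate}\label{sec:step}

By (P3), a counterexample cannot be enlarged by a direct sum with a scalar. If $W(A)$ is notched from $-id$ and the new diagonal entry is $-id$, the segment from the tip $w^\sigma$ to $-id$ is added to the numerical range, and it closes the notch exactly along the ray $F_\sigma=0$. The remedy is to cut a new notch into this ray, near the tip. We couple the new coordinate $u$ to $x_\sigma$ as in \eqref{eq:pinch}, with a unimodular factor that turns the long axis of the ellipses into the direction of the ray. For vectors that produce the tip, $x_\sigma$ has mass $\mathsf m\approx\frac12$, so the height above the ray is about $K\varepsilon\,\mathsf m|f(r/\mathsf m)|$, where $|u|^p=\varepsilon r$. It is about $\frac12K\varepsilon f_*$ at $r=r_*/2$ and about $0$ at $r=\frac12$. No slope has to be overcome this time, so $K$ may be small. Three points need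 care. The position along the ray must determine $r$; this is why the tip has to be unique. The coupling for the opposite sign must not interfere; this follows from $|x_{-\sigma}|^p<\nu$. And (N1) must survive; for this the new diagonal entry is lifted by $i\theta$, with $\theta$ small compared with the bulge.

Fix $\nu\in(0,\frac1{16})$, depending only on $p$, such that
\begin{gather}
2\nu^{1/q}\le\tfrac1{16}f_*,\label{eq:nu1}\\
\mathsf m\,|f(r/\mathsf m)|\le\tfrac1{16}f_*\quad\text{if }|r-\tfrac12|\le2\nu\text{ and }|\mathsf m-\tfrac12|\le2\nu,\label{eq:nu2}\\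
\mathsf m\,|f(r_*/(2\mathsf m))|\ge\tfrac7{16}f_*\quad\text{if }|\mathsf m-\tfrac12|\le2\nu.\label{eq:nu3}
\end{gather}
This is possible by continuity: at $r=\mathsf m=\frac12$ the left sides of \eqref{eq:nu2} and \eqref{eq:nu3} are $0$ and $\frac12f_*$. Let $B,h,\rho_0,\xi$ be given by Proposition~\ref{prop:four} for this $\nu$. They are fixed from now on, and the letters $\varepsilon,K,a,b$ are free for the new coordinates. Put $C_p=(128/f_*)^{q/p}+(128/f_*)^{p/q}$.

Let $E_m=\ell_p^{4+m}$ be the span of the first $4+m$ coordinates of $\ell_p$, with vectors $x=(y,u_1,\dots,u_m)$, $y\in\mathbb C^4$. We construct operators $A_m$ on $E_m$, numbers $2h<d_0<d_1<\cdots$ and levels $\rho_m^\pm\ge\rho_0$ such that $A_0=B$ and, with $\widetilde A_m=A_m\oplus(-id_m)I\in\mathcal L(\ell_p)$: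
\begin{itemize}
\item[(S1)] $W(A_m)$ is sharply notched from $-id_m$ at the levels $\rho_m^\pm$, with slopes $\alpha_m^\pm\ge4h$;
\item[(S2)] $\|\widetilde A_m-\widetilde B\|<\xi$;
\item[(S3)] for $m\ge1$ there are $\varepsilon_m\in(0,1]$, $K_m>0$ with $C_pK_m\varepsilon_m\le2^{-m-2}h$, and $|\omega_m^\pm|=1$, such that for $x=(x',u_m)\in E_{m-1}\oplus\mathbb C$
\[
V_{A_m}(x)=V_{A_{m-1}}(x')+i(\theta_m-d_{m-1})|u_m|^p+\sum_{\sigma=\pm}\omega_m^\sigma\Bigl[a_mu_m\overline{j(y_\sigma)}+b_my_\sigma\overline{j(u_m)}\Bigr],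
\]
where $a_m=K_m\varepsilon_m^{1/q}$, $b_m=K_m\varepsilon_m^{1/p}$, $\theta_m=\frac1{16}f_*K_m$.
\end{itemize}
Condition (S3) describes a matrix: $A_m$ has $A_{m-1}$ as its compression to $E_{m-1}$, the new diagonal entry $i(\theta_m-d_{m-1})$, entries $\omega_m^\sigma a_m$ from the new coordinate to $y_\sigma$, entries $\omega_m^\sigma b_m$ from $y_\sigma$ to the new coordinate, and zeros elsewhere in the new row and column. Applying $\widetilde A_m-\widetilde B$ to a coordinate vector outside $E_m$ shows that (S2) implies $|d_m-2h|<\xi$.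

For $m=0$ take the levels $\rho_0^\pm=\rho_0$ and $d_0=2h+\delta_0$, with $0<\delta_0<\xi$ given by Lemma~\ref{lem:sharp} and Proposition~\ref{prop:four}(i); then $\|\widetilde A_0-\widetilde B\|=\delta_0$.

\begin{lemma}\label{lem:lower}
Let $k\ge1$, let $A_1,\dots,A_k$ satisfy \textup{(S3)}, and let $d'\ge d_{k-1}$. Then for all $x\in E_k$
\[
\operatorname{Im}V_{A_k}(x)+d'\|x\|^p\ \ge\ \frac h4\|y\|^p+\frac12\sum_{n=1}^k\theta_n|u_n|^p .
\]
\end{lemma}

\begin{proof}
Since $d'\ge2h$ and $d'\ge d_{n-1}$ for $n\le k$, Proposition~\ref{prop:four}(i) shows that the terms other than the brackets contribute at least $\frac h2\|y\|^p+\sum_n\theta_n|u_n|^p$. For the brackets use $st\le s^p+t^q$ ($s,t\ge0$), a consequence of Young's inequality. For $\vartheta>0$ it gives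
\[
a|u||v|^{p-1}\le\vartheta|u|^p+\vartheta^{-q/p}a^q|v|^p,\qquad b|v||u|^{p-1}\le\vartheta|u|^p+\vartheta^{-p/q}b^p|v|^p .
\]
For the index $n$ take $\vartheta=\theta_n/8=f_*K_n/128$. The four terms with this index cost $\frac12\theta_n|u_n|^p$. Since $a_n^q=K_n^q\varepsilon_n$, $b_n^p=K_n^p\varepsilon_n$ and $q-\frac qp=1=p-\frac pq$, the coefficient of $|y_\sigma|^p$ is $C_pK_n\varepsilon_n\le2^{-n-2}h$. Summing over $n\geq1$ and $\sigma$ costs at most $\frac h4(|y_+|^p+|y_-|^p)\le\frac h4\|y\|^p$.
\end{proof}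

The exponents $q-\frac qp=1=p-\frac pq$ matter: although $\theta_n$ is proportional to $K_n$, the cost $C_pK_n\varepsilon_n$ tends to zero with $K_n$.

\begin{proposition}\label{prop:step}
Suppose the stages $0,\dots,m$ satisfy \textup{(S1)--(S3)}, and let $\chi>0$. Then there is a stage $m+1$ satisfying \textup{(S1)--(S3)} with $\|\widetilde A_{m+1}-\widetilde A_m\|<\chi$.
\end{proposition}

\begin{proof}
Write $A=A_m$, $d=d_m$, $\rho^\sigma=\rho_m^\sigma$, $\alpha^\sigma=\alpha_m^\sigma$; let $w^\sigma$ be the tips and $R^\sigma=\sigma\operatorname{Re}w^\sigma>\rho^\sigma$. Slopes $s_\sigma$ and the functions $F_\sigma$ refer to these data. Put $\beta_\sigma=\sqrt{1+(\alpha^\sigma)^2}$ and $\omega^\sigma=(1+i\sigma\alpha^\sigma)/\beta_\sigma$, the unit vector along the line $F_\sigma=0$. Then $F_\sigma(w)=L_\sigma(w+id)$, where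
\[
L_\sigma(v)=\operatorname{Im}v-\sigma\alpha^\sigma\operatorname{Re}v=\beta_\sigma\operatorname{Im}\bigl(v\,\overline{\omega^\sigma}\bigr)
\]
is real-linear and $|L_\sigma(v)|\le\beta_\sigma|v|$.

\emph{Parameters.} Fix $\varepsilon\in(0,\nu]$ with $R^\sigma(1-\varepsilon)\ge\rho^\sigma$ for both $\sigma$, and let the new levels be $\rho_{\mathrm{new}}^\sigma=R^\sigma(1-\frac\varepsilon2)>\rho^\sigma$. Let $N_\sigma$ be the set of unit vectors $\hat y\in E_m$ with
\[
\bigl||\hat y_\sigma|^p-\tfrac12\bigr|<\nu,\qquad|\hat y_{-\sigma}|^p<\nu,\qquad|\sigma\operatorname{Re}V_A(\hat y)-R^\sigma|<\nu\varepsilon R^\sigma ;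
\]
it is open in the unit sphere of $E_m$. Every unit $\hat y$ with $V_A(\hat y)=w^\sigma$ lies in $N_\sigma$: the first two conditions follow from Proposition~\ref{prop:four}(ii) with $T'=\widetilde A_m$, by (S1) and (S2), and the third holds with left side $0$. Since the tip is unique, $F_\sigma(V_A(\hat y))<0$ on the compact set of unit vectors $\hat y\notin N_\sigma$ with $\sigma\operatorname{Re}V_A(\hat y)\ge\rho^\sigma$. So there is $\gamma>0$ such that for both $\sigma$
\begin{equation}\label{eq:away}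
\|\hat y\|=1,\quad\sigma\operatorname{Re}V_A(\hat y)\ge\rho^\sigma,\quad\hat y\notin N_\sigma\quad\Longrightarrow\quad F_\sigma(V_A(\hat y))\le-\gamma .
\end{equation}
Let $\chi'=\min(\chi,\xi-\|\widetilde A_m-\widetilde B\|)>0$, and choose $K>0$ so small that for both $\sigma$
\begin{equation}\label{eq:K}
\begin{gathered}
8K<\varepsilon R^\sigma\min(r_*,1-r_*,\nu),\qquad\bigl(\tfrac1{16}f_*+4\beta_\sigma\bigr)K<\gamma\rho_0/\|A\|,\\
C_pK\varepsilon\le2^{-m-3}h,\qquad\bigl(\tfrac1{16}f_*+4\bigr)K<\tfrac12\chi' .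
\end{gathered}
\end{equation}
Let $A'$ on $E_{m+1}$ be defined by (S3) with these $\varepsilon,K,\omega^\pm$, and let $a,b,\theta$ be the corresponding numbers.

\emph{The values of $V_{A'}$.} A unit vector of $E_{m+1}$ is $x=((1-t)^{1/p}\hat y,u)$ with $\|\hat y\|=1$, $|u|^p=t=\varepsilon r$. If $\Gamma_\pm$ denote the bracket terms including the factors $\omega^\pm$, then $V_{A'}(x)+id=(1-t)(V_A(\hat y)+id)+it\theta+\Gamma_++\Gamma_-$. Hence
\begin{align}
\sigma\operatorname{Re}V_{A'}(x)&=(1-t)\,\sigma\operatorname{Re}V_A(\hat y)+G,\qquad|G|\le|\Gamma_+|+|\Gamma_-|\le4K,\label{eq:re}\\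
F_\sigma(V_{A'}(x))&=(1-t)F_\sigma(V_A(\hat y))+t\theta+L_\sigma(\Gamma_\sigma)+L_\sigma(\Gamma_{-\sigma}).\label{eq:F}
\end{align}
Let $\mathsf m_\pm=(1-t)|\hat y_\pm|^p$. If $\mathsf m_\sigma>0$, then \eqref{eq:pinch} gives, with $\psi=\arg u-\arg\hat y_\sigma$,
\begin{equation}\label{eq:own}
L_\sigma(\Gamma_\sigma)=\beta_\sigma K\varepsilon\,\mathsf m_\sigma f(r/\mathsf m_\sigma)\sin\psi .
\end{equation}
If $r\le1$ and $\mathsf m_{-\sigma}\le\nu$, then by $\nu^{1/p}\le\nu^{1/q}$ and \eqref{eq:nu1}
\begin{equation}\label{eq:other}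
|L_\sigma(\Gamma_{-\sigma})|\le\beta_\sigma K\varepsilon\bigl(r^{1/p}\mathsf m_{-\sigma}^{1/q}+r^{1/q}\mathsf m_{-\sigma}^{1/p}\bigr)\le2\beta_\sigma K\varepsilon\nu^{1/q}\le\tfrac1{16}\beta_\sigma K\varepsilon f_* .
\end{equation}

\emph{A point above the ray.} Take $\hat y$ with $V_A(\hat y)=w^\sigma$ and $r=r_*/2$. Then $t\le\nu$ and $\hat y\in N_\sigma$, so $|\mathsf m_\sigma-\frac12|\le\nu+t\le2\nu$ and $\mathsf m_{-\sigma}<\nu$. Choose $\arg u$ with $\sin\psi=\pm1$ so that \eqref{eq:own} is nonnegative, and call the resulting value $w^\circ=V_{A'}(x)$. By \eqref{eq:F}, \eqref{eq:nu3} and \eqref{eq:other}, $F_\sigma(w^\circ)\ge(\frac7{16}-\frac1{16})\beta_\sigma K\varepsilon f_*$. By \eqref{eq:re}, $\sigma\operatorname{Re}w^\circ$ is within $4K$ of $R^\sigma(1-\frac12\varepsilon r_*)$, so the first condition in \eqref{eq:K} gives $\rho_{\mathrm{new}}^\sigma<\sigma\operatorname{Re}w^\circ<R^\sigma$. Therefore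
\begin{equation}\label{eq:high}
s_\sigma(w^\circ)=\alpha^\sigma+\frac{F_\sigma(w^\circ)}{\sigma\operatorname{Re}w^\circ}\ge\alpha^\sigma+\frac38\,\frac{\beta_\sigma K\varepsilon f_*}{R^\sigma}.
\end{equation}

\emph{The new level.} Let $x$ be a unit vector with $\sigma\operatorname{Re}V_{A'}(x)=\rho_{\mathrm{new}}^\sigma$. By \eqref{eq:re} and $4K<\frac12\varepsilon R^\sigma$,
\[
(1-t)\,\sigma\operatorname{Re}V_A(\hat y)=R^\sigma(1-\tfrac\varepsilon2)-G\ge R^\sigma(1-\varepsilon)\ge\rho^\sigma .
\]
Hence $\sigma\operatorname{Re}V_A(\hat y)\ge\rho^\sigma$, so $F_\sigma(V_A(\hat y))\le0$, and $1-t\ge\rho_0/\|A\|$.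

If $\hat y\notin N_\sigma$, then \eqref{eq:F}, \eqref{eq:away} and the second condition in \eqref{eq:K} give $F_\sigma(V_{A'}(x))\le-\gamma\rho_0/\|A\|+\theta+4\beta_\sigma K<0$.

If $\hat y\in N_\sigma$, write $\sigma\operatorname{Re}V_A(\hat y)=R^\sigma(1+\kappa')$ and $G=R^\sigma\kappa''$. Then $|\kappa'|<\nu\varepsilon$, and $|\kappa''|<\frac12\nu\varepsilon$ by \eqref{eq:K}. Solving $(1-t)(1+\kappa')=1-\frac\varepsilon2-\kappa''$ for $t$,
\[
\Bigl|t-\frac\varepsilon2\Bigr|=\Bigl|\frac{\kappa'(1-\varepsilon/2)+\kappa''}{1+\kappa'}\Bigr|\le\frac{\frac32\nu\varepsilon}{1-\frac1{16}}\le2\nu\varepsilon .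
\]
So $|r-\frac12|\le2\nu$, $r\le1$, $t\le\varepsilon\le\nu$, and again $|\mathsf m_\sigma-\frac12|\le2\nu$, $\mathsf m_{-\sigma}<\nu$. In \eqref{eq:F} the first term is at most $0$, and each of the other three is at most $\frac1{16}\beta_\sigma K\varepsilon f_*$: the term $t\theta$ because $t\le\varepsilon$ and $\beta_\sigma\ge1$, the next by \eqref{eq:own} and \eqref{eq:nu2}, the last by \eqref{eq:other}.

In both cases $F_\sigma(V_{A'}(x))\le\frac3{16}\beta_\sigma K\varepsilon f_*$, and since $1-\frac\varepsilon2>\frac12$,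
\[
s_\sigma(V_{A'}(x))\le\alpha^\sigma+\frac3{16}\,\frac{\beta_\sigma K\varepsilon f_*}{R^\sigma(1-\varepsilon/2)}<\alpha^\sigma+\frac38\,\frac{\beta_\sigma K\varepsilon f_*}{R^\sigma}\le s_\sigma(w^\circ)
\]
by \eqref{eq:high}. This is (N2) for $W(A')$ from $-id$ at the levels $\rho_{\mathrm{new}}^\pm$, and the new slopes exceed $\alpha^\pm\geq4h$. Condition (N1) follows from Lemma~\ref{lem:lower} with $k=m+1$ and $d'=d_m$, by the third condition in \eqref{eq:K}.

\emph{Conclusion.} By Lemma~\ref{lem:sharp} there is $\delta\in(0,\frac12\chi')$ such that $W(A')$ is sharply notched from $-i(d+\delta)$ at the levels $\rho_{\mathrm{new}}^\pm$, with slopes at least $4h$. Put $A_{m+1}=A'$, $d_{m+1}=d+\delta$, $\rho_{m+1}^\pm=\rho_{\mathrm{new}}^\pm$. Then (S1) and (S3) hold. The operator $\widetilde A_{m+1}-\widetilde A_m$ has the diagonal entry $i\theta$ at the new coordinate, the entries $-i\delta$ beyond it, and four off-diagonal entries of moduli $a,a,b,b$. Its norm is at most $\theta+2a+2b+\delta\le(\frac1{16}f_*+4)K+\delta<\chi'$.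 This gives the norm bound and (S2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(a)}]
Let $\frac43<p<2$. By induction all stages exist. For $n=4+m$, the set $W(A_m)$ is notched by (S1), hence not star-shaped by Lemma~\ref{lem:notstar}. For $2<p<4$ take the adjoints of the operators constructed on $\ell_q^n$ and use (P4); complex conjugation preserves star-shapedness.
\end{proof}

\section{The operator on $\ell_p$}\label{sec:limit}

The operator $T$ will be the norm limit of $\widetilde A_m$. Each $W(\widetilde A_m)$ is star-shaped by (P3), and the notch of stage $m$ is closed, up to a small error, by the later stages. What remains is an approximate form of Lemma~\ref{lem:notstar} at every stage: a star-center $z$ satisfies $F(z)\le$ (error)/(relative distance from tip to level). We make the errors decrease faster than these distances. In the limit $z$ is forced down to the height of the limiting viewpoint, and Lemma~\ref{lem:lower} shows that $W(T)$ stays strictly above it.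

Let $\frac43<p<2$. For stage $m$ let $w_m^\sigma$ be the tips, $s_{\sigma,m}$ the slope function from $-id_m$, and
\[
g_m=\min_\sigma\bigl(\sigma\operatorname{Re}w_m^\sigma-\rho_m^\sigma\bigr)>0,\qquad F_{\sigma,m}(w)=\operatorname{Im}w+d_m-\alpha_m^\sigma\,\sigma\operatorname{Re}w .
\]
There is $\kappa_m\in(0,\rho_0)$ such that for both $\sigma$
\begin{equation}\label{eq:margin}
w\in W(A_m),\quad\sigma\operatorname{Re}w\ge\rho_m^\sigma-\kappa_m\quad\Longrightarrow\quad F_{\sigma,m}(w)\le0 .
\end{equation}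
Otherwise, for some $\sigma$ there are $v_k\in W(A_m)$ with $s_{\sigma,m}(v_k)>\alpha_m^\sigma$ and $\sigma\operatorname{Re}v_k\geq\rho_m^\sigma-\frac1k$. The first inequality forces $\sigma\operatorname{Re}v_k<\rho_m^\sigma$, so a limit point lies on the level $\rho_m^\sigma$ and has slope at least $\alpha_m^\sigma$, contrary to (N2).

Put $\chi_m=2^{-m}\min(\kappa_m,g_m,1)$; it depends only on stage $m$. Construct stage $k+1$ by Proposition~\ref{prop:step} with $\chi=2^{-k-1}\min_{l\le k}\chi_l$. Then $\widetilde A_k$ converges in norm to some $T\in\mathcal L(\ell_p)$, and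
\begin{equation}\label{eq:close}
\|T-\widetilde A_m\|\le\sum_{k\ge m}2^{-k-1}\chi_m\le\chi_m .
\end{equation}
Since $d_{k+1}-d_k\le\|\widetilde A_{k+1}-\widetilde A_k\|$, the numbers $d_k$ increase to a finite limit $d$. For $k\ge m$ the compression of $\widetilde A_k$ to $E_m$ is $A_m$, so the same holds for $T$. By (P2), $W(A_m)\subset W(T)$ and $\|A_m\|\le\|T\|$.

\begin{lemma}\label{lem:above}
$\operatorname{Im}w>-d$ for every $w\in W(T)$.
\end{lemma}

\begin{proof}
Let $x=(y,u_1,u_2,\dots)$ be a unit vector and $x^{(k)}$ its $E_k$-part. Then $x^{(k)}\to x$ in $\ell_p$, and $Jx^{(k)}\to Jx$ in $\ell_q$ because $Jx^{(k)}$ is the truncation of $Jx$. So $V_{A_k}(x^{(k)})=V_T(x^{(k)})\to V_T(x)$. Lemma~\ref{lem:lower} with $d'=d$ gives in the limit $\operatorname{Im}V_T(x)+d\ge\frac h4\|y\|^p+\frac12\sum_{n\ge1}\theta_n|u_n|^p$, and this is positive since $x\ne0$ and all $\theta_n>0$.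
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}\textup{(b)}]
By (P4) it suffices to show that $W(T)$ is not star-shaped for the operator $T$ above. Suppose $z\in W(T)$ is a star-center, and choose $\sigma$ with $\sigma\operatorname{Re}z\le0$. Fix $m$ and write $w_m=w_m^\sigma$, $F_m=F_{\sigma,m}$, $\alpha_m=\alpha_m^\sigma$. Then $w_m\in W(T)$, $F_m(w_m)=0$, and $\sigma\operatorname{Re}z\le0<\rho_m^\sigma<\sigma\operatorname{Re}w_m$. So the segment $[w_m,z]\subset W(T)$ contains a point $w=(1-\lambda)w_m+\lambda z$ with $\sigma\operatorname{Re}w=\rho_m^\sigma$, and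
\[
\lambda=\frac{\sigma\operatorname{Re}w_m-\rho_m^\sigma}{\sigma\operatorname{Re}(w_m-z)}\ge\frac{g_m}{2\|T\|},\qquad F_m(w)=\lambda F_m(z).
\]
Write $w=V_T(x)$ with $\|x\|=1$, and let $w'=V_{\widetilde A_m}(x)$. By \eqref{eq:close}, $|w-w'|\le\chi_m\le\kappa_m$, so $\sigma\operatorname{Re}w'\ge\rho_m^\sigma-\kappa_m>0$. By (P3), $w'+id_m=(1-t)(v+id_m)$ for some $v\in W(A_m)$ and $t\in[0,1]$. Taking real parts, $t<1$ and $\sigma\operatorname{Re}v\ge\sigma\operatorname{Re}w'\ge\rho_m^\sigma-\kappa_m$. By \eqref{eq:margin}, $F_m(w')=(1-t)F_m(v)\le0$. Hence $F_m(w)\le(1+\alpha_m)|w-w'|\le(1+\alpha_m)\chi_m$, and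
\[
F_m(z)=\frac{F_m(w)}\lambda\le\frac{2\|T\|(1+\alpha_m)\chi_m}{g_m}\le2\|T\|(1+\alpha_m)\,2^{-m}.
\]
The slopes are bounded: $\alpha_m\le(\|A_m\|+d_m)/\rho_0\le(\|T\|+d)/\rho_0$. So the right side tends to $0$ as $m\to\infty$. On the other hand, $\sigma\operatorname{Re}z\le0$ and $\alpha_m>0$ give $F_m(z)\ge\operatorname{Im}z+d_m\to\operatorname{Im}z+d$, which is positive by Lemma~\ref{lem:above}. This is a contradiction.
\end{proof}

\begin{remark}
The operator $T+idI$ is the norm limit of the finite-rank operators $\widetilde A_m+id_mI$, hence compact, and it maps weakly null sequences to norm null sequences. Therefore $W_e(T)=\{-id\}$, and $\overline{W(T)}$ is star-shaped with center $-id$. Lemma~\ref{lem:above} says that this center does not belong to $W(T)$.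
\end{remark}

\begin{thebibliography}{1}
\bibitem{MT} Vladimir M\"uller and Yuri Tomilov, \emph{Numerical and essential numerical ranges on $\ell_p$}, arXiv:2606.22693 (2026).
\end{thebibliography}
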